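# Standard identities of matrices over a Grassmann algebra

## 1. Two anticommuting scalars and two matrices

Throughout, $R$ is a field of characteristic $0$. The standard polynomial of degree $k$ is
$$s_k(x_1,\dots,x_k)=\sum_{\pi\in\mathfrak S_k}\operatorname{sgn}(\pi)\,x_{\pi(1)}x_{\pi(2)}\cdots x_{\pi(k)} .$$
It is multilinear and skew-symmetric: exchanging two arguments changes its sign.

Let $v_1,v_2$ be two symbols with $v_1^2=v_2^2=0$ and $v_1v_2=-v_2v_1$, commuting with elements of $R$. Let $B_1,B_2\in M_2(R)$, and let us compute $s_4(v_1I,v_2I,B_1,B_2)$. There are $24$ words. If we exchange $v_1$ and $v_2$ inside a word, its sign $\operatorname{sgn}$ changes, and the product of the two scalars changes sign too, so the term stays the same. If we exchange $B_1$ and $B_2$, only $\operatorname{sgn}$ changes, so the two words combine to a commutator. What remains is the pattern of positions, with sign $(-1)^{\#\{B\text{ before }v\}}$: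
$$vvBB\,(+),\quad vBvB\,(-),\quad vBBv\,(+),\quad BvvB\,(+),\quad BvBv\,(-),\quad BBvv\,(+).$$
The signs add up to $2$, so
$$s_4(v_1I,v_2I,B_1,B_2)=2\cdot 2\,v_1v_2\,[B_1,B_2]=4\,v_1v_2\,[B_1,B_2].$$
Now add a fifth argument $I$. It may be inserted into each word in five places. With $j$ letters after it the sign is $(-1)^j$, and $1-1+1-1+1=1$. Hence also
$$s_5(v_1I,v_2I,B_1,B_2,I)=4\,v_1v_2\,[B_1,B_2],$$
which is nonzero for $B_1=E_{12}$, $B_2=E_{21}$.

Compare this with the classical fact about matrices over $R$.

**Amitsur–Levitzki theorem.** For a nonzero commutative unital $R$-algebra $C$, the smallest $k$ such that $s_k$ vanishes identically on $M_n(C)$ is $2n$.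

So $s_4$ vanishes on $M_2(R)$, but two anticommuting scalars are enough to destroy both $s_4$ and $s_5$. Does $s_6$ survive? And how does the answer depend on the size of the matrices and on the number of anticommuting scalars?

**Definition.** For $m\ge0$ the *$m$-generated Grassmann algebra* is
$$E^m=R\langle v_i\mid 1\le i\le m\rangle/(v_i^2,\ v_iv_j+v_jv_i\mid 1\le i,j\le m),\qquad E^0=R .$$
It has the basis of products $v_{i_1}\cdots v_{i_p}$, $i_1<\dots<i_p$. The products with $p$ even span the even part $E^m_0$, those with $p$ odd the odd part $E^m_1$. We say that $s_k$ is an identity of $M_nE^m$ (the $n\times n$ matrices over $E^m$) if it vanishes for all arguments from this ring.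

For instance $E^2$ has even part spanned by $1,v_1v_2$ and odd part spanned by $v_1,v_2$. Even elements are central, odd elements anticommute and square to $0$, and a product of more than $m$ odd elements of $E^m$ is $0$.

Expanding by the first letter, $s_{j+1}(x_1,\dots,x_{j+1})=\sum_i(-1)^{i-1}x_i\,s_j(x_1,\dots,\widehat{x_i},\dots,x_{j+1})$. So if $s_j$ is an identity, so is $s_{j+1}$, and everything is encoded in the minimal degree. The following conjecture comes from Barbara Anna Balázs, Szabolcs Mészáros, "The Minimal Degree Standard Identity on $M_nE^2$ and $M_nE^3$", arXiv:1901.07085 (2019).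

**Conjecture.** For all $n,m\ge2$ the minimal degree of a standard identity of $M_nE^m$ is $2\lfloor m/2\rfloor+4n-4$.

The following comes with the problem as known: for $m=0,1$ the minimal degree is $2n$ (Amitsur–Levitzki); for $n,m\ge2$, $s_{2\lfloor m/2\rfloor+4n-5}$ is not an identity of $M_nE^m$; for $n\ge2$, $s_{4n-2}$ is an identity of $M_nE^2$ and $M_nE^3$. We shall prove the conjecture, and we shall not need the quoted lower bound, because it will be proved again.

The case $n=1$ can be done completely by hand, and it is different. Take homogeneous arguments. If two of them are even, exchanging these two in a word reverses $\operatorname{sgn}$ and does not change the product, so $s_k=0$. If all are odd, $s_k(\xi_1,\dots,\xi_k)=k!\,\xi_1\cdots\xi_k$. If $a=k-1$ are odd and one, $b$, is even, then $s_k=a!\,\xi_1\cdots\xi_a\,b\sum_{j=0}^{a}(-1)^j$, which is $a!\,\xi_1\cdots\xi_ab$ for $a$ even and $0$ for $a$ odd. For $m$ even, the arguments $v_1,\dots,v_m,1$ show that $s_{m+1}$ is not an identity, while $s_{m+2}$ is one. For $m$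 odd, $s_m(v_1,\dots,v_m)\ne0$, while $s_{m+1}$ is an identity. So for $n=1$ the minimal degree is $2\lfloor m/2\rfloor+2$, and not $2\lfloor m/2\rfloor+4n-4=2\lfloor m/2\rfloor$. The hypothesis $n\ge2$ must be used somewhere.

## 2. The polynomials $f_{a,r}$ and the statements

The opening example suggests pulling all Grassmann scalars out of $s_k$, so that only a signed polynomial in matrices over $R$ remains.

**Definition.** Let $a,r\ge0$, $k=a+r$, $O=\{1,\dots,a\}$, $I=\{a+1,\dots,k\}$. For $M_1,\dots,M_k\in M_n(R)$ put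
$$f_{a,r}(M_1,\dots,M_k)=\sum_{\pi\in\mathfrak S_k}c(\pi)\,M_{\pi(1)}\cdots M_{\pi(k)},\qquad c(\pi)=\operatorname{sgn}(\pi)\,\eta(\pi),$$
where $\eta(\pi)=(-1)^{\#\{\text{inversions of }\pi\text{ between two elements of }O\}}$. (An inversion is a pair of letters of which the larger stands first in the word $\pi(1)\cdots\pi(k)$.) Equivalently, $c(\pi)=(-1)^{\#\{\text{inversions not inside }O\}}$. We write $A_i=M_i$ for $i\le a$ and $B_j=M_{a+j}$ for $1\le j\le r$.

For example, $f_{0,r}=s_r$ and $f_{1,r}=s_{1+r}$, since there are no inversions inside $O$. Next, $f_{2,0}=A_1A_2+A_2A_1$ and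
$$f_{2,1}=A_1A_2B+A_2A_1B-A_1BA_2-A_2BA_1+BA_1A_2+BA_2A_1 .$$
Section 1 computed $f_{2,2}(I,I,B_1,B_2)=4[B_1,B_2]$.

The natural coefficient rings are slightly more general than $E^m$.

**Definition.** A *supercommutative* algebra is a $\mathbb Z/2$-graded algebra $\mathcal A=\mathcal A_0\oplus\mathcal A_1$ in which homogeneous elements satisfy $\xi\xi'=(-1)^{|\xi||\xi'|}\xi'\xi$. Write $\mathcal A_1^d\neq0$ if some product of $d$ odd elements is nonzero. (The empty product, $d=0$, is $1$; we take $\mathcal A\ne0$.)

So even elements are central, and odd ones anticommute and square to $0$ because $2$ is invertible. The example to keep in mind is $E^m$, where $\sup\{d:\mathcal A_1^d\ne0\}=m$.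

If $\xi_1,\dots,\xi_a\in\mathcal A_1$ and $\xi_{a+1},\dots,\xi_k\in\mathcal A_0$, then $\xi_{\pi(1)}\cdots\xi_{\pi(k)}=\eta(\pi)\,\xi_1\cdots\xi_k$. Therefore
$$s_k(\xi_1M_1,\dots,\xi_kM_k)=\xi_1\cdots\xi_k\,f_{a,r}(M_1,\dots,M_k),\qquad M_i\in M_n(R).\tag{1}$$
The ring $M_n(\mathcal A)$ is spanned by elements $\xi M$ with $\xi$ homogeneous and $M\in M_n(R)$. By multilinearity, and by skew-symmetry (which lets us put the odd arguments first), $s_k$ is an identity of $M_n(\mathcal A)$ if and only if all expressions (1) with $a+r=k$ vanish. Here are the results.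

**Theorem 1.** For $n\ge2$, $m\ge0$ and $k=2\lfloor m/2\rfloor+4n-4$, $s_k$ is a polynomial identity of $M_nE^m$.

**Theorem 2.** Let $n\ge2$, $a\ge2$, $r\ge0$. Then $f_{a,r}$ vanishes identically on $M_n(R)$ if and only if $r\ge4n-4$, or $r=4n-5$ and $a$ is odd. (For $a=0$ and $a=1$, $f_{a,r}=s_{a+r}$, and the condition is $a+r\ge2n$ by Amitsur–Levitzki.)

**Theorem 3.** Let $n\ge2$, let $\mathcal A$ be a unital supercommutative $R$-algebra and $d=\sup\{d:\mathcal A_1^d\ne0\}$. If $2\le d<\infty$, the minimal degree of a standard identity of $M_n(\mathcal A)$ is $2\lfloor d/2\rfloor+4n-4$; if $d=\infty$ there is none; if $d\le1$ it is $2n$.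

For $\mathcal A=E^m$, $m\ge 2$, Theorem 3 is the conjecture, which is therefore true. The same holds with $R=\mathbb Z$: since $s_k$ is multilinear, it vanishes on $M_n$ of the Grassmann algebra over $\mathbb Z$ if and only if it vanishes on basis elements $v_{i_1}\cdots v_{i_p}E_{ij}$, that is, if and only if it vanishes over $\mathbb Q$.

Sections 3–7 prove the vanishing, and Sections 8–10 the non-vanishing.

## 3. Gaining one degree from a trace

The main vanishing statement concerns $f_{a,r}$ with many even slots.

**Proposition A.** If $n\ge2$ and $r\ge4n-4$, then $f_{a,r}=0$ on $M_n(R)$ for every $a\ge0$.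

By itself this is one short of what Theorem 1 needs, and the following lemma supplies the missing degree.

**Lemma 1.** If $a,r$ are odd and $k=a+r$, then
$$\operatorname{tr}f_{a,r+1}(A_1,\dots,A_a;B_1,\dots,B_r,Z)=(k+1)\operatorname{tr}\bigl(Z\,f_{a,r}(A_1,\dots,A_a;B_1,\dots,B_r)\bigr).$$

*Proof.* Words in $f_{a,r+1}$ have length $k+1$, which is odd. Move the first letter of a word to the end. This is a cyclic permutation of an odd number of places, so $\operatorname{sgn}$ does not change. The subword of $O$-letters is either unchanged or rotated cyclically, and its length $a$ is odd, so $\eta$ does not change either. Hence $c$ is invariant under rotation, and so is the trace of a product. The letters are distinct, so each rotation class consists of $k+1$ words, exactly one of which begins with $Z$. So the left side is $k+1$ times the sum over words beginning with $Z$. Since $Z$ carries the largest index $k+1$, putting it first creates $k$ inversions, none inside $O$, and $k$ is even. So the coefficient of the word $Z\cdot(\text{word})$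 is the coefficient of the word in $f_{a,r}$. $\square$

**Proposition A implies Theorem 1.** Let $q=\lfloor m/2\rfloor$, so that $k=2q+4n-4$. Since $E^{2q}\subset E^{2q+1}$ we may take $m=2q+1$. In (1) only $a\le2q+1$ matters, since a product of more than $2q+1$ odd elements is $0$. Thus $r=k-a\ge4n-5$. If $r\ge4n-4$, use Proposition A. If $r=4n-5$, then $a=2q+1$ and $r$ are both odd. Proposition A gives $f_{a,4n-4}=0$, so Lemma 1 gives $(k+1)\operatorname{tr}(Zf_{a,r})=0$ for all $Z\in M_n(R)$. As $k+1\ne0$ in $R$ and the trace form is nondegenerate, $f_{a,r}=0$. $\square$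

## 4. A $2\times2$ block matrix that generates all signs

Now we look for an algebraic object whose powers produce the signs $c(\pi)$. Inversions inside $I$ can be produced by anticommuting coefficients. An inversion between $O$ and $I$ is a $B$ standing before an $A$, so each $A$ should receive the sign $(-1)^{\#B\text{'s before it}}$, and a two-state device can do that.

Let $\Lambda$ be the Grassmann algebra with generators $\theta_1,\dots,\theta_r$ over $R[t_1,\dots,t_a]$, and
$$A=\sum_it_iA_i,\qquad B=\sum_j\theta_jB_j,\qquad \mathcal X=\begin{pmatrix}A&B\\B&-A\end{pmatrix}\in M_{2n}(\Lambda).$$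
Label the two block rows $+$ and $-$. Expand $\mathcal X^k$, $k=a+r$, starting in state $+$. Each factor $B$ flips the state, each factor $A$ keeps it, and in state $-$ it contributes $-1$. So every $A$ gets the sign $(-1)^{\#B\text{'s before it}}$. Reordering the $\theta$'s gives the sign of the inversions inside $I$, and the $t$'s commute. Together these are the inversions not inside $O$:

$$\text{the coefficient of }t_1\cdots t_a\theta_1\cdots\theta_r\text{ in the block }(+,(-1)^r)\text{ of }\mathcal X^{a+r}\text{ is }f_{a,r}(A_1,\dots,A_a;B_1,\dots,B_r).\tag{2}$$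

For $a=r=1$ the $(+,-)$ block of $\mathcal X^2$ is $AB-BA$, with coefficient $A_1B_1-B_1A_1=s_2=f_{1,1}$, as it should be.

To handle all powers at once, introduce a variable $z$ and let $\mathcal S=R[t_1,\dots,t_a][[z]]$, extending $\Lambda$ to the Grassmann algebra over $\mathcal S$. Put $L=1-zA$, $K=1+zA$, $h=L^{-1}$, $g=K^{-1}$. These have entries in the commutative ring $\mathcal S$, and
$$\sum_{k\ge0}z^k\mathcal X^k=(1-z\mathcal X)^{-1}=\begin{pmatrix}L&-zB\\-zB&K\end{pmatrix}^{-1}.$$
I claim that its first block row is $(W,\ zWBg)$ with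
$$W=(L-z^2BgB)^{-1}=\bigl(L(1-z^2hBgB)\bigr)^{-1}=\sum_{j\ge0}z^{2j}Y^jh,\qquad Y=hBgB.$$
Indeed $(W,zWBg)$ times the block matrix is $(WL-z^2WBgB,\ -zWB+zWBgK)=(1,0)$. The matrix $Y$ has $\theta$-degree $2$, so the part of the row of $\theta$-degree $r$ is
$$z^{2j}Y^jh\ \text{ if }r=2j,\qquad z^{2j+1}Y^jhBg\ \text{ if }r=2j+1.\tag{3}$$
If $r\ge4n-4$, then $j\ge2n-2$ in both cases. So Proposition A follows from (2), (3) and the next statement.

**Proposition B.** Let $\mathcal S$ be a commutative $R$-algebra, $\Lambda$ a Grassmann algebra over $\mathcal S$, $B$ an $n\times n$ matrix with entries in the odd part $\Lambda_1$, and $g,h\in GL_n(\mathcal S)$, $n\ge2$. Then $(hBgB)^{2n-2}=0$.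

## 5. How far traces alone can go

Recall some textbook facts over a commutative $\mathbb Q$-algebra such as $\Lambda_{\rm even}$. Let $e_i(N)$ be the sum of the principal $i\times i$ minors of an $n\times n$ matrix $N$. Then
$$\det(1-\lambda N)=\sum_i(-\lambda)^ie_i(N)=\exp\Bigl(-\sum_{j\ge1}\tfrac{\lambda^j}{j}\operatorname{tr}N^j\Bigr),\qquad \operatorname{tr}\operatorname{adj}N=e_{n-1}(N),$$
and $\operatorname{adj}(MN)=\operatorname{adj}(N)\operatorname{adj}(M)$. In particular, if $\operatorname{tr}N^j=0$ for all $j\ge1$, then $e_i(N)=0$ for all $i\ge1$ (Newton's formulas). For matrices $U,V$ with odd entries,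
$$\operatorname{tr}(UV)=\sum_{i,j}U_{ij}V_{ji}=-\sum_{i,j}V_{ji}U_{ij}=-\operatorname{tr}(VU).\tag{4}$$

**The case $g=h=1$.** Here traces do everything. By (4), $\operatorname{tr}B^{2j}=\operatorname{tr}(B\cdot B^{2j-1})=-\operatorname{tr}(B^{2j-1}\cdot B)$, so $\operatorname{tr}B^{2j}=0$ for $j\ge1$. Hence $e_i(B^2)=0$ for $i\ge1$, and Cayley–Hamilton for $B^2$ gives $B^{2n}=0$. With $B=\sum_{j=1}^{2n}\theta_jB_j$ we have $B^{2n}=\theta_1\cdots\theta_{2n}\,s_{2n}(B_1,\dots,B_{2n})$, so $s_{2n}=0$ on $M_n(R)$, and by multilinearity on $M_n(C)$ for every commutative $C$. For the other half of the Amitsur–Levitzki theorem take $E_{11},E_{12},E_{22},E_{23},\dots,E_{n-1,n},E_{nn}$. These $2n-1$ matrices have only one order with product having nonzero $(1,n)$ entry, so $s_{2n-1}\ne0$.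

**Where this stops.** For $Y=hBgB$ the natural attempt is to show $\operatorname{tr}Y^j=0$ again. This is false. Let $n=2$, $h=\operatorname{diag}(h_1,h_2)$, $g=\operatorname{diag}(g_1,g_2)$. Using $B_{11}^2=B_{22}^2=0$,
$$BgB=\begin{pmatrix}g_2B_{12}B_{21}&g_1B_{11}B_{12}+g_2B_{12}B_{22}\\ g_1B_{21}B_{11}+g_2B_{22}B_{21}&-g_1B_{12}B_{21}\end{pmatrix},\qquad \operatorname{tr}Y=(h_1g_2-h_2g_1)B_{12}B_{21}.$$
For $h_i=(1-zx_i)^{-1}$, $g_i=(1+zx_i)^{-1}$ the factor $h_1g_2-h_2g_1$ has numerator $(1+zx_1)(1-zx_2)-(1-zx_1)(1+zx_2)=2z(x_1-x_2)\ne0$. So power sums do not vanish.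

And yet $Y^2=0$ here. All entries of $Y$ are even, so they commute. The products $Y_{11}^2$, $Y_{22}^2$, and $Y_{11}Y_{12}$, $Y_{12}Y_{22}$ contain $B_{12}$ twice; $Y_{21}Y_{11}$, $Y_{22}Y_{21}$ contain $B_{21}$ twice. All of these are $0$, so only $Y_{12}Y_{21}$ is left, and
$$Y_{12}Y_{21}=h_1h_2g_1g_2\,(B_{11}B_{12}B_{22}B_{21}+B_{12}B_{22}B_{21}B_{11})=0,$$
because moving $B_{11}$ past three odd factors changes the sign. This already gives Proposition A for $n=2$. We may take the entries of the $A_i$ to be indeterminates. For $a=0$ we have $A=0$. For $a\ge1$ the discriminant of the characteristic polynomial of $A=\sum t_iA_i$ is nonzero (specialize $A_1=\operatorname{diag}(1,0)$, $t_1=1$, the other $t_i=0$), so over an algebraic closure of the field of rational functions $A=PDP^{-1}$ with $D$ diagonal. Then $P^{-1}hP$, $P^{-1}gP$ are diagonal, being power series in $zD$, and the computation applies to $P^{-1}YP$ with $P^{-1}BP$ in place of $B$. In particular $f_{2,4}=0$ on $M_2(R)$, and by Theorem 1 the degree $6$ asked about in Section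 1 does give an identity of $M_2E^2$. For $n=3$ the same expansion would mean multiplying eight factors $B$, so for general $n$ we need structure.

**What traces do give.** Although $\operatorname{tr}Y^j$ does not vanish, (4) relates $Y$ to its mirror $Y'=gBhB$. Put $U=hB$, $V=gBY^{j-1}$. Then $UV=Y^j$ and $VU=gB(hBgB)^{j-1}hB=Y'^j$, so
$$\operatorname{tr}Y^j=-\operatorname{tr}Y'^j\quad(j\ge1),\qquad\text{hence}\qquad\det(1-\lambda Y)\det(1-\lambda Y')=1$$
by the exponential formula. Dividing by $\det(1-\lambda Y)$ is the same as multiplying by $\det(1-\lambda Y')$, so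
$$\sum_{j\ge0}\lambda^jY^j=(1-\lambda Y)^{-1}=\det(1-\lambda Y')\,\operatorname{adj}(1-\lambda Y).\tag{5}$$
The right side is a polynomial in $\lambda$ of degree at most $n+(n-1)$. So $Y^{2n}=0$ for free, which is two powers too weak. To reach $2n-2$ we need two facts about the top coefficients:

1. the coefficient of $\lambda^n$ in $\det(1-\lambda Y')$, namely $\pm\det g\,\det(BhB)$, is $0$; this would give $Y^{2n-1}=0$;
2. the product of the next coefficients, $\operatorname{adj}(Y)\cdot\operatorname{tr}\operatorname{adj}(Y')$, is $0$.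

Both are statements about large minors of matrices $BgB$. We now develop a method for such minors.

## 6. Minors of $BgB$ from rank-one matrices $g$

For commuting entries a rank-one matrix has no nonzero minors of size at least $2$. For odd entries this changes. With $b_1,b_2,c_1,c_2$ odd, $(b_1c_1)(b_2c_2)-(b_1c_2)(b_2c_1)=2\,b_1c_1b_2c_2$, since exchanging $c_1$ and $c_2$ costs a sign. In general, for odd $b_i,c_j$ the minor of the matrix $(b_ic_j)$ with rows $i_1,\dots,i_p$ and columns $j_1,\dots,j_p$ is
$$\sum_{\sigma}\operatorname{sgn}\sigma\prod_tb_{i_t}c_{j_{\sigma(t)}}=p!\,\prod_t(b_{i_t}c_{j_t}).\tag{6}$$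
Indeed, pulling the $b$'s to the left costs the fixed sign $\epsilon=(-1)^{p(p-1)/2}$; then $c_{j_{\sigma(1)}}\cdots c_{j_{\sigma(p)}}=\operatorname{sgn}\sigma\;c_{j_1}\cdots c_{j_p}$, so all $p!$ terms agree; finally undo the first step.

Thus for $g=xy^T$ the minors of $BgB=(Bx)(y^TB)$ are explicit monomials. The next lemma says that rank-one $g$ suffices: the minor for general $g$ is obtained from the minor for $xy^T$ by a fixed linear operation on polynomials in $x,y$.

**Lemma 2.** Let $1\le p\le n$, $g\in M_n(\mathcal S)$, and let $x,y$ be column vectors of commuting indeterminates. There is an $\mathcal S$-linear map $\ell_g$ from polynomials in $x,y$ of bidegree $(p,p)$ to $\mathcal S$ which, extended $\Lambda$-linearly, sends every $p\times p$ minor of $Bxy^TB$ to the corresponding minor of $BgB$.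

*Proof.* **Step 1: expand.** The purpose is to separate $g$ from the odd variables. Since $(BgB)_{ij}=\sum_{k,l}g_{kl}B_{ik}B_{lj}$, the minor with rows $i_1,\dots,i_p$ and columns $j_1,\dots,j_p$ is
$$\sum_{k,l}\prod_tg_{k_tl_t}\sum_\sigma\operatorname{sgn}\sigma\prod_t\bigl(B_{i_tk_t}B_{l_tj_{\sigma(t)}}\bigr)=\epsilon\sum_{k,l}\Bigl(\prod_tg_{k_tl_t}\Bigr)\beta_k\chi_l,$$
where $k=(k_1,\dots,k_p)$, $l=(l_1,\dots,l_p)$ run over all index tuples, and, with ordered products, $\beta_k=\prod_tB_{i_tk_t}$, $\chi_l=\sum_\sigma\operatorname{sgn}\sigma\prod_tB_{l_tj_{\sigma(t)}}$.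

**Step 2: use a symmetry of $\chi$.** We show that $\chi_{l\circ\tau}=\chi_l$ for $\tau\in\mathfrak S_p$, so that we may average over $\tau$. Sorting the odd factors by $s=\tau(t)$ gives
$$\prod_tB_{l_{\tau(t)}j_{\sigma(t)}}=\operatorname{sgn}\tau\prod_sB_{l_sj_{\sigma\tau^{-1}(s)}},$$
and passing from $\sigma$ to $\sigma\tau^{-1}$ gives a second factor $\operatorname{sgn}\tau$. Now replace the summation variable $l$ by $l\circ\tau$ and average. The minor of $BgB$ equals
$$\epsilon\sum_{k,l}\Bigl(\frac1{p!}\sum_\tau\prod_tg_{k_tl_{\tau(t)}}\Bigr)\beta_k\chi_l .\tag{7}$$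

**Step 3: compare with rank one.** For $g=xy^T$ the minor is $\epsilon\sum_{k,l}x_{k_1}\cdots x_{k_p}\,y_{l_1}\cdots y_{l_p}\,\beta_k\chi_l$. So define $\ell_g$ on monomials by
$$\ell_g(x_{k_1}\cdots x_{k_p}\,y_{l_1}\cdots y_{l_p})=\frac1{p!}\sum_\tau\prod_tg_{k_tl_{\tau(t)}} .$$
A monomial determines $k$ and $l$ only up to order, so we must check that the right side does not depend on the order. Replacing $l$ by $l\circ\rho$ replaces $\tau$ by $\rho\tau$; replacing $k$ by $k\circ\rho$ replaces $\tau$ by $\tau\rho^{-1}$; the sum over $\tau$ is unchanged. So $\ell_g$ is well defined, and it turns the rank-one minor into (7). $\square$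

For $g,M\in M_n(\mathcal S)$ put $\varphi_g(M)=\operatorname{tr}\bigl(\operatorname{adj}(BgB)\,M\bigr)$, and write $\varphi_{x,y}=\varphi_{xy^T}$.

**Lemma 3.** (i) $\det(BgB)=0$ for all $g\in M_n(\mathcal S)$. (ii) If $n\ge2$, then for all $g,h,M,M'\in M_n(\mathcal S)$
$$\varphi_g(M)\varphi_h(M')+\varphi_g(M')\varphi_h(M)=0.$$

*Proof.* **Step 1: reduce to rank one and to a square.** The aim is to have only vectors instead of $g,h$, and only one matrix $M$. By Lemma 2 with $p=n$, (i) follows from $\det(Bxy^TB)=0$. For (ii) use Lemma 2 with $p=n-1\ge1$. The quantity $\varphi_{x,y}(M)$ is an $\mathcal S$-linear combination of $(n-1)$-minors of $Bxy^TB$, and $\ell_g$ sends it to $\varphi_g(M)$. Take a second pair of vectors $x',y'$. Applying $\ell_g$ in $x,y$ and $\ell_h$ in $x',y'$, both $\Lambda$-linearly, sends $\varphi_{x,y}(M)\varphi_{x',y'}(M')$ to $\varphi_g(M)\varphi_h(M')$. So it is enough to prove the identity for $\varphi_{x,y},\varphi_{x',y'}$. It is bilinear in $M,M'$, and follows by replacing $M$ by $M+M'$ in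
$$\varphi_{x,y}(M)\,\varphi_{x',y'}(M)=0.\tag{8}$$

**Step 2: make everything generic.** This allows division. The equations $\det(Bxy^TB)=0$ and (8) are polynomial identities. So we may assume that the $B_{ij}$ are free generators of a Grassmann algebra and that the entries of $x,y,x',y',M$ are independent indeterminates, and work over the field $\mathbb F$ of rational functions over $R$ in these indeterminates. The given situation is a specialization, since the given $B_{ij}$ are odd, hence anticommute and square to $0$.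

**Step 3: change bases.** We move $x,x',y,y'$ to coordinate vectors. Over $\mathbb F$ choose an invertible $P$ with first columns $x,x'$ and an invertible $T$ with first rows $y^T,y'^T$ (for $n=1$, only $x$ and $y^T$). Put $\tilde B=TBP$, again a matrix with odd entries. Then $TBx=\tilde Be_1$ and $y^TBP=e_1^T\tilde B$, so
$$Bxy^TB=T^{-1}\,\tilde BE_{11}\tilde B\,P^{-1},\qquad Bx'y'^TB=T^{-1}\,\tilde BE_{22}\tilde B\,P^{-1}.$$
So $\det(Bxy^TB)$ is a scalar multiple of $\det(\tilde BE_{11}\tilde B)$. Since $\operatorname{adj}(T^{-1}NP^{-1})=\operatorname{adj}(P^{-1})\operatorname{adj}(N)\operatorname{adj}(T^{-1})$ and the trace of matrices with even entries is cyclic,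
$$\varphi_{x,y}(M)=\operatorname{tr}\bigl(\operatorname{adj}(\tilde BE_{11}\tilde B)\tilde M\bigr),\quad\varphi_{x',y'}(M)=\operatorname{tr}\bigl(\operatorname{adj}(\tilde BE_{22}\tilde B)\tilde M\bigr),\quad\tilde M=\operatorname{adj}(T^{-1})M\operatorname{adj}(P^{-1}),$$
with the same $\tilde M$ in both. From now on we drop the tildes.

**Step 4: part (i).** The entries of $BE_{11}B$ are $B_{i1}B_{1j}$. By (6), $\det(BE_{11}B)=n!\prod_t(B_{t1}B_{1t})$, whose factor for $t=1$ is $B_{11}^2=0$.

**Step 5: part (ii), which terms survive.** Let $\varphi_s(M)=\sum_{i,j}\operatorname{adj}(BE_{ss}B)_{ji}M_{ij}$ for $s=1,2$. The $(j,i)$ entry of the adjugate is $(-1)^{i+j}$ times the minor with row $i$ and column $j$ deleted. By (6) it is, up to sign, $(n-1)!$ times the product of all $B_{as}$ with $a\ne i$ and all $B_{sd}$ with $d\ne j$. If $i\ne s$ and $j\ne s$, then $B_{ss}$ occurs twice and the product is $0$. In the remaining cases it is the product of all entries in the cross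
$$X_s=(\text{row }s)\cup(\text{column }s)$$
except $B_{ij}$: if $i=s$, $j\neq s$, only $B_{sj}$ is missing; if $j=s$, $i\ne s$, only $B_{is}$; if $i=j=s$, only $B_{ss}$.

The crosses $X_1$ and $X_2$ have exactly the entries $B_{12}$ and $B_{21}$ in common. In $\varphi_1(M)\varphi_2(M)$, a term omitting $B_{ij}$ from $X_1$ and $B_{i'j'}$ from $X_2$ is nonzero only if neither common entry occurs twice. So one of the two factors omits $B_{12}$ and the other omits $B_{21}$.

**Step 6: part (ii), the two survivors cancel.** We need exact signs now. Put $\kappa_s=\prod_{t\ge3}(B_{ts}B_{st})$, an even element. For $(i,j)=(1,2)$ the remaining rows are $2,3,\dots,n$ and the remaining columns $1,3,\dots,n$; for $(2,1)$ they are $1,3,\dots,n$ and $2,3,\dots,n$; the cofactor sign is $-1$ in both cases. By (6) the relevant parts are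
$$\varphi_1:\ -(n-1)!\,\kappa_1\,(M_{12}B_{21}B_{11}+M_{21}B_{11}B_{12}),\qquad\varphi_2:\ -(n-1)!\,\kappa_2\,(M_{12}B_{22}B_{21}+M_{21}B_{12}B_{22}).$$
Pairing the omission of $B_{12}$ with the omission of $B_{21}$, we get
$$\varphi_1(M)\varphi_2(M)=(n-1)!^2\,\kappa_1\kappa_2\,M_{12}M_{21}\,\bigl(B_{21}B_{11}B_{12}B_{22}+B_{11}B_{12}B_{22}B_{21}\bigr)=0,$$
because moving $B_{21}$ past three odd factors changes the sign. $\square$

The last line is the cancellation seen for $n=2$ in Section 5, with $\kappa_1=\kappa_2=1$ and another letter moved.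

## 7. The power $Y^{2n-2}$ vanishes

*Proof of Proposition B.* **Step 1: isolate the top coefficient.** We read off the coefficient of $\lambda^{2n-2}$ in (5). The coefficient of $\lambda^n$ in $\det(1-\lambda Y')$ is $(-1)^n\det g\,\det(BhB)=0$ by Lemma 3(i). The coefficient of $\lambda^{n-1}$ is $(-1)^{n-1}e_{n-1}(Y')=(-1)^{n-1}\operatorname{tr}\operatorname{adj}Y'$. The polynomial $\operatorname{adj}(1-\lambda Y)$ has degree at most $n-1$, and its coefficient of $\lambda^{n-1}$ is $\operatorname{adj}(-Y)=(-1)^{n-1}\operatorname{adj}Y$. Hence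
$$Y^{2n-2}=\operatorname{adj}(Y)\,\operatorname{tr}\operatorname{adj}(Y')=\operatorname{adj}(BgB)\operatorname{adj}(h)\cdot\operatorname{tr}\bigl(\operatorname{adj}(BhB)\operatorname{adj}(g)\bigr).$$

**Step 2: write the entries with $\varphi$.** This prepares for Lemma 3(ii). The $(p,q)$ entry of $\operatorname{adj}(BgB)\operatorname{adj}(h)$ is $\operatorname{tr}\bigl(\operatorname{adj}(BgB)\operatorname{adj}(h)E_{qp}\bigr)$, and $\operatorname{adj}(g)=\det(g)\,g^{-1}$. So every entry of $Y^{2n-2}$ has the form
$$\varphi_g(M)\,\varphi_h(g^{-1}),\qquad M=\det(g)\operatorname{adj}(h)E_{qp}\in M_n(\mathcal S).$$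

**Step 3: exchange the arguments.** The point is to bring $g^{-1}$ under $\varphi_g$. By Lemma 3(ii) the entry equals $-\varphi_g(g^{-1})\,\varphi_h(M)$.

**Step 4: the trace argument applies to $\varphi_g(g^{-1})$.** In this factor only one matrix $g$ occurs, so we are back in the situation of Amitsur–Levitzki:
$$\varphi_g(g^{-1})=\det(g)^{-1}\operatorname{tr}\bigl(\operatorname{adj}(BgB)\operatorname{adj}(g)\bigr)=\det(g)^{-1}\operatorname{tr}\operatorname{adj}\bigl((gB)^2\bigr)=\det(g)^{-1}e_{n-1}\bigl((gB)^2\bigr).$$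
By (4), $\operatorname{tr}(gB)^{2j}=\operatorname{tr}\bigl(gB\cdot(gB)^{2j-1}\bigr)=-\operatorname{tr}\bigl((gB)^{2j-1}\cdot gB\bigr)$, so it is $0$ for $j\ge1$. Newton's formulas give $e_i((gB)^2)=0$ for all $i\ge1$, in particular for $i=n-1$, which is at least $1$ because $n\ge2$. So $\varphi_g(g^{-1})=0$ and $Y^{2n-2}=0$. $\square$

Proposition A and Theorem 1 are proved. The hypothesis $n\ge2$ was needed in Lemma 3(ii) and in Step 4; for $n=1$, $Y^{2n-2}=Y^0=1$.

The vanishing half of Theorem 2 is also proved. For $r\ge4n-4$ it is Proposition A. For $r=4n-5$ and $a$ odd, Lemma 1 and $f_{a,4n-4}=0$ give $\operatorname{tr}(Zf_{a,r})=0$ for all $Z$, hence $f_{a,r}=0$.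

## 8. Non-vanishing: insertions and signed Eulerian trails

From now on "$f_{a,r}\ne0$ on $M_n$" means that $f_{a,r}$ is not identically zero on $M_n(R)$. Four tools are needed.

**Tool 1 (inserting the identity matrix).** If $r\ge1$ and $a+r$ is odd, then $f_{a,r}(A;B_1,\dots,B_{r-1},1)=f_{a,r-1}(A;B_1,\dots,B_{r-1})$. Hence $f_{a,r-1}\ne0$ on $M_n$ implies $f_{a,r}\ne0$ on $M_n$.

*Proof.* The matrix $1$ carries the largest index and is an $I$-letter, so inserting it with $j$ letters after it costs $(-1)^j$. Here $j$ runs through $0,\dots,a+r-1$, an odd number of values, and $\sum(-1)^j=1$. $\square$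

**Tool 2 (enlarging the matrices).** If $f_{a,r}\ne0$ on $M_{n-1}$, then $f_{a,r}$, $f_{a,r+1}$ and $f_{a,r+2}$ are $\ne0$ on $M_n$.

*Proof.* Let $f_{a,r}(A;B)_{pq}\ne0$ with matrices of size $n-1$, and pad them by a zero row and column with index $n$. This gives the claim for $f_{a,r}$. Next, $f_{a,r+1}(A;B,E_{np})_{nq}=\pm f_{a,r}(A;B)_{pq}$. Indeed, only $E_{np}$ has a nonzero row $n$, so it must come first, and this costs a fixed sign. Similarly $f_{a,r+2}(A;B,E_{np},E_{qn})_{nn}=\pm f_{a,r}(A;B)_{pq}$, since $E_{np}$ must come first and $E_{qn}$ last. $\square$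

The third tool turns an entry of $f_{a,r}$ into a count of trails. Let $x_1,\dots,x_n$ be indeterminates, $A=\operatorname{diag}(x_v)$, and
$$h_v=(1-x_v)^{-1},\qquad g_v=(1+x_v)^{-1},\qquad c_i(v)=\begin{cases}h_v&i\text{ even},\\g_v&i\text{ odd}.\end{cases}$$
Let $e_1,\dots,e_r$ be the edges of a digraph on $\{1,\dots,n\}$; for an edge $e:v\to v'$ put $E_e=E_{vv'}$. An *Eulerian trail* uses every edge exactly once; let $y_0,y_1,\dots,y_r$ be its successive vertices, and $\operatorname{sgn}$ the sign of the order in which it uses the edges. For a power series $F$ in the $x$'s let $[F]_a$ be its part of degree $a$.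

**Tool 3.** For vertices $p,q$,
$$f_{a,r}(A,\dots,A;E_{e_1},\dots,E_{e_r})_{pq}=a!\Bigl[\ \sum\operatorname{sgn}\prod_{i=0}^rc_i(y_i)\Bigr]_a,\tag{9}$$
the sum being over all Eulerian trails with $y_0=p$, $y_r=q$.

*Proof.* The coefficient $c(\pi)$ does not depend on the order of the $A$-letters among themselves, and these letters are all equal, which gives $a!$. Fix the order of the edges, and let $n_i$ be the number of $A$'s standing after exactly $i$ of the $B$-letters, $\sum n_i=a$. Since $A$ is diagonal, the $(p,q)$ entry is nonzero only if the edges in this order form a trail from $p$ to $q$. The inversions inside $I$ give $\operatorname{sgn}$. Each $A$ of the $i$th run has $i$ $B$-letters before it, so the run gives $((-1)^ix_{y_i})^{n_i}$. Summing over all $(n_0,\dots,n_r)$ with $\sum n_i=a$ gives the degree-$a$ part of $\prod_i(1-(-1)^ix_{y_i})^{-1}=\prod_ic_i(y_i)$. $\square$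

For example, the single edge $1\to2$ gives $f_{a,1}(A,\dots,A;E_{12})_{12}=a!\,[h_1g_2]_a=a!\sum_ix_1^i(-x_2)^{a-i}$.

**Tool 4 (closed trails).** Let $a$ be odd and $r\ge2$ even. Treat $h_v,g_v$ as independent symbols, and let $\mathcal Q=\mathcal Q(h,g)$ be the sum of $\operatorname{sgn}\prod_{i=0}^{r-1}c_i(y_i)$ over closed Eulerian trails modulo rotation by two edges. Then, after inserting the values of $h_v,g_v$,
$$\operatorname{tr}f_{a,r}(A,\dots,A;E_{e_1},\dots,E_{e_r})=\tfrac{a+r}2\,a!\,[\mathcal Q]_a.\tag{10}$$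
Moreover $\mathcal Q(g,h)=-\mathcal Q(h,g)$, and for every vertex $u$
$$\sum_{\text{closed trails from }u}\operatorname{sgn}\prod_{i=0}^{r-1}c_i(y_i)=h_u\,\partial_{h_u}\mathcal Q .\tag{11}$$

*Proof.* Rotating a closed trail by one edge multiplies $\operatorname{sgn}$ by $(-1)^{r-1}=-1$ and exchanges even and odd positions, that is, $h$ and $g$. (Position $r$ has the parity of position $0$, as $r$ is even.) So rotation by two edges preserves sign and weight, $\mathcal Q$ is well defined, and $\mathcal Q(g,h)=-\mathcal Q(h,g)$. The edges are distinct, so the orbits have size exactly $r/2$. The members of an orbit correspond to the even positions $i$ of one of them, and the member starts at $u$ if and only if $y_i=u$. So the number of members starting at $u$ is the exponent of $h_u$ in the weight, which is (11).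

For (10): words have odd length $a+r$ and $a$ is odd, so $c$ is invariant under rotation, by the proof of Lemma 1. Each rotation class consists of $a+r$ words, $r$ of which begin with a $B$-letter. Hence the trace is $\frac{a+r}r$ times the sum over words beginning with a $B$-letter. For these $n_0=0$, and the computation of Tool 3 gives
$$a!\Bigl[\sum_{\text{closed trails}}\operatorname{sgn}\prod_{i=1}^rc_i(y_i)\Bigr]_a .$$
Since $y_r=y_0$ and $r$ is even, $c_r(y_r)=c_0(y_0)$, so we may let $i$ run from $0$ to $r-1$. The sum over all closed trails is $\frac r2\mathcal Q$, and $\frac{a+r}r\cdot\frac r2=\frac{a+r}2$. $\square$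

## 9. A digraph with $4n-6$ edges

Let $n\ge3$ and $N=n-2\ge1$. The digraph $H_n$ has the $n$ vertices $u,w,f_1,\dots,f_N$ and the edges
$$b:u\to w,\quad c:w\to u,\quad\text{and for each }i:\quad p_i:u\to f_i,\quad p_i':f_i\to u,\quad q_i:w\to f_i,\quad q_i':f_i\to w.$$
It has $r=4N+2=4n-6$ edges, with reference order $b\,c\prod_i(p_ip_i'q_iq_i')$. Let $S$ be the sum in (9) over the closed Eulerian trails from $u$ to $u$, with $h_w=\eta$, $g_w=\gamma$, and $h_v=g_v=1$ for all other vertices. So a visit to $w$ counts $\eta$ at an even position and $\gamma$ at an odd one.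

**The case $N=1$ by hand.** Write $p,p',q,q'$ for the four edges at $f_1$. The trails, with their terms, are:

- $pp'\,b\,qq'\,c$ and $b\,qq'\,c\,pp'$: $w$ is visited twice, at odd positions; $+\gamma^2$ each;
- $b\,c\,pq'\,qp'$ and $pq'\,qp'\,b\,c$: $-\eta\gamma$ each;
- $b\,qp'\,pq'\,c$: visits at positions $1$ and $5$; $-\gamma^2$;
- $pq'\,c\,b\,qp'$: visits at positions $2$ and $4$; $+\eta^2$.

For the signs, pairs of edges commute with everything, $pq'qp'$ is one transposition away from $pp'qq'$, and in the last trail $c$ precedes $b$. The total is $2\gamma^2-2\eta\gamma-\gamma^2+\eta^2=(\eta-\gamma)^2$.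

**Lemma 4.** For all $N\ge1$,
$$S=\frac{(N!)^2}N\sum_{e=1}^N(\eta^e-\gamma^e)(\eta^{N+1-e}-\gamma^{N+1-e}).\tag{12}$$

*Proof.* **Step 1: describe the trails and their signs.** A trail from $u$ to $u$ passes through each $f_i$ exactly twice. Either it uses $p_ip_i'$ and $q_iq_i'$ as consecutive pairs (type 1), or $p_iq_i'$ and $q_ip_i'$ (type 2). Reordering pairs of edges costs no sign, and $p_iq_i'q_ip_i'$ differs from $p_ip_i'q_iq_i'$ by one transposition. So the sign of a trail with $j$ indices of type 2 is $(-1)^j$, times $+1$ if $b$ precedes $c$ and $-1$ otherwise.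

An index of type 1 gives a loop of length $2$ at $u$ and one at $w$. An index of type 2 gives an "up" move $p_iq_i'$ from $u$ to $w$ and a "down" move $q_ip_i'$. The edges $b,c$ are one further up and one further down. So, for given $j$, the trail is a sequence
$$u\text{-block}_0,\ \mathrm{up}_1,\ w\text{-block}_1,\ \mathrm{down}_1,\ u\text{-block}_1,\ \dots,\ \mathrm{up}_{j+1},\ w\text{-block}_{j+1},\ \mathrm{down}_{j+1},\ u\text{-block}_{j+1},$$
where blocks are sequences of loops.

**Step 2: count the choices not seen by the weight.** There are $\binom Nj$ choices of the type-2 indices. The $N-j$ distinct loops at $u$ are distributed, in order, among $j+2$ blocks in $(N-j)!\binom{N+1}{j+1}$ ways. The loops at $w$ have $(N-j)!$ orders. Let $b=\mathrm{up}_\mu$ and $c=\mathrm{down}_\nu$ with $1\le\mu,\nu\le j+1$; the other ups and the other downs have $j!$ orders each. Note that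
$$\tbinom Nj(j!)^2((N-j)!)^2=(N!)^2/\tbinom Nj .$$

**Step 3: find the parities at $w$.** Only $b$ and $c$ have odd length. Before $w$-block$_i$ we have passed $b$ iff $\mu\le i$, and $c$ iff $\nu<i$. So the visits to $w$ in $w$-block$_i$ are at odd positions iff $\mu\le i\le\nu$ or $\nu<i<\mu$. Also $b$ precedes $c$ iff $\mu\le\nu$. Let $o$ be the number of odd $w$-blocks.

- If $\mu\le\nu$, then $o=\nu-\mu+1$; there are $j+2-o$ such pairs, $1\le o\le j+1$; sign $+$.
- If $\nu<\mu$, then $o=\mu-\nu-1$; there are $j-o$ such pairs, $0\le o\le j$; sign $-$.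

So the signed number $m_{j,o}$ of pairs $(\mu,\nu)$ is
$$m_{j,0}=-j,\qquad m_{j,o}=2\ \ (1\le o\le j),\qquad m_{j,j+1}=1.$$

**Step 4: read off coefficients.** A $w$-block with $l$ loops has $l+1$ visits to $w$, all of the same parity. There are $(N-j)+(j+1)=N+1$ visits in all. So for $e+f=N+1$, the contributions to $\eta^e\gamma^f$ are counted by compositions of $e$ into $j+1-o$ positive parts and of $f$ into $o$ positive parts. (There are $\binom{e-1}{k-1}$ compositions of $e\ge1$ into $k\ge1$ parts; $0$ has exactly one composition, with no parts.) The coefficient of $\eta^e\gamma^f$ in $S/(N!)^2$ is therefore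
$$\sum_{j=0}^N(-1)^j\frac{\binom{N+1}{j+1}}{\binom Nj}\sum_om_{j,o}\cdot\#\{\text{such compositions}\}.$$

- If $e=0$, then $o=j+1$, and there are $\binom Nj$ compositions of $N+1$ into $j+1$ parts. We get $\sum_j(-1)^j\binom{N+1}{j+1}=1$.
- If $f=0$, then $o=0$. We get $\sum_j(-1)^j(-j)\binom{N+1}{j+1}=\sum_{i\ge1}(-1)^i(i-1)\binom{N+1}i$ with $i=j+1$. The sum over all $i\ge0$ is $0$, because $i-1$ is a polynomial of degree $1<N+1$, and the term $i=0$ is $-1$. So the coefficient is $1$.
- If $e,f\ge1$, then $1\le o\le j$ and $m_{j,o}=2$. By Vandermonde, $\sum_{o=1}^j\binom{e-1}{j-o}\binom{f-1}{o-1}=\binom{N-1}{j-1}=\frac jN\binom Nj$. We get $\frac2N\sum_j(-1)^jj\binom{N+1}{j+1}=-\frac2N$, by the previous item.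

Thus $S/(N!)^2=\eta^{N+1}+\gamma^{N+1}-\frac2N\sum_{e=1}^N\eta^e\gamma^{N+1-e}$. Multiplying out (12) gives the same expression. $\square$

Now put $x_w=\tau$, that is, $\eta=(1-\tau)^{-1}$ and $\gamma=(1+\tau)^{-1}$. For $e\ge1$,
$$\eta^e-\gamma^e=2\sum_{l\text{ odd}}\binom{e+l-1}l\tau^l,$$
with all these coefficients positive. By (12), $S(\tau)$ is even in $\tau$, and
$$\text{the coefficient }S_a\text{ of }\tau^a\text{ in }S(\tau)\text{ is positive for every even }a\ge2.\tag{13}$$

**Lemma 5.** Let $n\ge3$. (i) If $a\ge2$ is even, then $f_{a,4n-6}\ne0$ and $f_{a,4n-5}\ne0$ on $M_n$. (ii) If $a\ge3$ is odd, then $f_{a,4n-6}\ne0$ and $f_{a,4n-7}\ne0$ on $M_n$.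

*Proof.* (i) In (9) take the digraph $H_n$, $x_w=\tau$, all other $x_v=0$, and $p=q=u$. The entry is $a!\,S_a\tau^a$, which is nonzero at $\tau=1$. Since $a+4n-5$ is odd, Tool 1 gives $f_{a,4n-5}\ne0$.

(ii) Here $S$ is even in $\tau$ while $a$ is odd, so we let a second variable enter. In Tool 4 take $H_n$ with $r=4n-6$, $x_u=\sigma$, $x_w=\tau$, $x_{f_i}=0$. We compute the part of $\mathcal Q$ that is linear in $\sigma$. A closed Eulerian trail visits $u$ exactly $N+1$ times, so $\mathcal Q$ is homogeneous of degree $N+1$ in $h_u,g_u$, and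
$$(h_u\partial_{h_u}+g_u\partial_{g_u})\mathcal Q=(N+1)\mathcal Q .$$
At $\sigma=0$ we have $h_u=g_u=1$, $\partial_\sigma h_u=1$, $\partial_\sigma g_u=-1$. By (11), $h_u\partial_{h_u}\mathcal Q|_{\sigma=0}=S(\tau)$; the factor $i=r$ which is present in (9) and absent in (11) is $h_u=1$. Therefore
$$\partial_\sigma\mathcal Q|_{\sigma=0}=(h_u\partial_{h_u}-g_u\partial_{g_u})\mathcal Q|_{\sigma=0}=2S(\tau)-(N+1)\,\mathcal Q|_{\sigma=0}.$$
Exchanging all $h_v$ with $g_v$ amounts to $(\sigma,\tau)\mapsto(-\sigma,-\tau)$, so $\mathcal Q(g,h)=-\mathcal Q(h,g)$ says that $\mathcal Q|_{\sigma=0}$ is odd in $\tau$. As $a-1\ge2$ is even, the coefficient of $\sigma\tau^{a-1}$ in $\mathcal Q$ is $2S_{a-1}\ne0$ by (13). So $[\mathcal Q]_a$ is a nonzero polynomial in $\sigma,\tau$. Since $R$ is infinite, it has a nonzero value over $R$, and by (10) $\operatorname{tr}f_{a,4n-6}$ is not identically zero. Hence $f_{a,4n-6}\ne0$. By Lemma 1 with the odd number $4n-7$ in place of $r$, $\operatorname{tr}f_{a,4n-6}(\dots,Z)$ is a multiple of $\operatorname{tr}(Zf_{a,4n-7})$,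 so $f_{a,4n-7}\ne0$. $\square$

## 10. The classification and the minimal degree

*Proof of Theorem 2.* The vanishing was settled in Section 7. The non-vanishing is the following claim, proved by induction on $n$: *for $n\ge2$ and $a\ge2$, $f_{a,r}\ne0$ on $M_n$ for all $0\le r\le4n-6$, and also for $r=4n-5$ if $a$ is even.*

**Step 1: the base $n=2$.** We have to treat $r=0,1,2$, and $r=3$ for $a$ even.

- $r=0$: all inversions are inside $O$, so $f_{a,0}(1,\dots,1)=a!\cdot1\ne0$.
- $r=1$: for $a$ even, $a+1$ is odd and Tool 1 applies. For $a$ odd, the example after Tool 3 gives the nonzero polynomial $a!\sum_ix_1^i(-x_2)^{a-i}$.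
- $r=2$: put all $A_i=1$, so $A=t\cdot1$ with $t=\sum t_i$. Then $\mathcal X^2=\operatorname{diag}(t^2+B^2,\,t^2+B^2)$, and $B^2=\theta_1\theta_2[B_1,B_2]$. The $\theta$-degree-$2$ part of the $(+,+)$ block of $\mathcal X^{a+2}$ is $\frac{a+2}2t^aB^2$ for $a$ even. For $a$ odd, $\mathcal X^{a+2}=\mathcal X^{a+1}\mathcal X$ gives $\frac{a+1}2t^aB^2$. The coefficient of $t_1\cdots t_a$ in $t^a$ is $a!$, so by (2) $f_{a,2}\ne0$ as soon as $[B_1,B_2]\ne0$. (For $a=2$ this is again $4[B_1,B_2]$.)
- $r=3$, $a$ even: $a+3$ is odd, so Tool 1 applies.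

**Step 2: from $n-1$ to $n$, $n\ge3$.** By induction $f_{a,r}\ne0$ on $M_{n-1}$ for $r\le4(n-1)-6=4n-10$. Tool 2 gives $f_{a,r}\ne0$ on $M_n$ for $r\le4n-8$. For $r=4n-7$ use Tool 1 if $a$ is even ($a+4n-7$ is odd and $f_{a,4n-8}\ne0$), and Lemma 5(ii) if $a$ is odd. For $r=4n-6$ use Lemma 5, and for $r=4n-5$ with $a$ even use Lemma 5(i).

For $a$ even, $f_{a,r}$ is thus nonzero exactly for $r\le4n-5$, and for $a$ odd exactly for $r\le4n-6$. $\square$

*Proof of Theorem 3.* If $d\le1$, products of two odd elements are $0$, so $\mathcal A$ is commutative, and the Amitsur–Levitzki theorem gives $2n$.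

**Step 1: the upper bound for $2\le d<\infty$.** We repeat the argument of Section 3. Let $q=\lfloor d/2\rfloor$ and $k=2q+4n-4$. In (1) only $a\le d\le2q+1$ matters, so $r=k-a\ge4n-5$, with equality only if $a=2q+1$ is odd. In both cases $f_{a,r}=0$ by Theorem 2 (for $a\ge2$) or because $f_{a,r}=s_{a+r}$ with $a+r=k\ge4n-4\ge2n$ (for $a\le1$). So $s_k$ is an identity.

**Step 2: the lower bound.** Let $a\ge2$ be even with $a\le d$. Choose odd $\xi_1,\dots,\xi_a$ with $\xi_1\cdots\xi_a\ne0$, and by Theorem 2 matrices over $R$ with $f_{a,4n-5}(A;B)\ne0$. Then (1), with the even coefficients equal to $1$, gives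
$$s_{a+4n-5}(\xi_1A_1,\dots,\xi_aA_a,B_1,\dots,B_{4n-5})=\xi_1\cdots\xi_a\,f_{a,4n-5}(A;B)\ne0 .$$
If $s_k$ is not an identity, neither is $s_j$ for $j<k$. For $2\le d<\infty$ take $a=2\lfloor d/2\rfloor$: no standard identity has degree at most $2\lfloor d/2\rfloor+4n-5$. For $d=\infty$ every even $a$ is allowed, so there is no standard identity at all. $\square$

For $\mathcal A=E^m$ we have $d=m$. Hence for all $n,m\ge2$ the minimal degree of a standard identity of $M_nE^m$ is exactly $2\lfloor m/2\rfloor+4n-4$, as conjectured, and the bound quoted in Section 1, that $s_{2\lfloor m/2\rfloor+4n-5}$ is not an identity, has been proved again. For $n=m=2$ the number is $6$, so the degree-$5$ evaluation of Section 1 was the last possible one.
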